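\title{Sextic factors of the Hasse invariant of the Tate normal form $E_7$ and the class number of $\mathbb{Q}(\sqrt{-7\ell})$}

\begin{abstract}
Let $\ell>7$ be a prime with $\ell\equiv 2,3,4,5 \pmod 7$, and let $\hat H_{7,\ell}(x)\in\mathbb{F}_\ell[x]$ be the Hasse invariant of the Tate normal form for a point of order $7$. We prove a conjectured formula that expresses the number of irreducible factors of $\hat H_{7,\ell}(x)$ of the form $(x^2-x+1)^3-tx(x-1)(x^3-8x^2+5x+1)$, $t\in\mathbb{F}_\ell$, in terms of the class number of $\mathbb{Q}(\sqrt{-7\ell})$. These factors correspond to supersingular curves with a subgroup of order $7$ on which Frobenius and the Fricke involution agree; such pairs carry endomorphisms of square $-7\ell$, which are counted by class groups. The same method gives the complete factorization type of $\hat H_{7,\ell}(x)$ for every prime $\ell>7$.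
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $\ell>7$ is a prime and $k=\overline{\mathbb{F}}_\ell$. The Tate normal form for a point of order $7$ is the curve
\[
E_7(a):\quad Y^2+(1+a-a^2)XY+(a^2-a^3)Y=X^3+(a^2-a^3)X^2 ,
\]
on which $(0,0)$ has order $7$. Put $q(x)=x^3-8x^2+5x+1$ and
\begin{align*}
g_6(x)&=x^6-11x^5+30x^4-15x^3-10x^2+5x+1,\\
g_{12}(x)&=x^{12}-18x^{11}+117x^{10}-354x^9+570x^8-486x^7+273x^6\\
&\qquad-222x^5+174x^4-46x^3-15x^2+6x+1 .
\end{align*}
The discriminant of $E_7(a)$ is $a^7(a-1)^7q(a)$, and its $j$-invariant is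
\[
j_7(a)=\frac{(a^2-a+1)^3\,g_6(a)^3}{a^7(a-1)^7q(a)} .
\]
Every pair $(E,P)$ of an elliptic curve over $k$ and a point of order $7$ is isomorphic to $(E_7(a),(0,0))$ for exactly one $a$ (Lemma~\ref{lem:tate}). An elliptic curve over $k$ is \emph{supersingular} if it has no point of order $\ell$, equivalently if its Hasse invariant vanishes. As in the statement of the problem in \cite{Morton}, the Hasse invariant of $E_7(a)$ is the value at $x=a$ of the polynomial
\[
\hat H_{7,\ell}(x)=(x^2-x+1)^r g_6(x)^r g_{12}(x)^s\, x^{7n}(x-1)^{7n}q(x)^{n}J_\ell(j_7(x))\in\mathbb{F}_\ell[x],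
\]
where $r=\frac12\bigl(1-(\frac{-3}{\ell})\bigr)$, $s=\frac12\bigl(1-(\frac{-4}{\ell})\bigr)$, $n=\lfloor \ell/12\rfloor$, and
\[
J_\ell(t)\equiv\sum_{i=0}^{n}\binom{2n+s}{2i+s}\binom{2n-2i}{n-i}(-432)^{n-i}(t-1728)^i \pmod \ell .
\]
Call $a\in k$ \emph{supersingular} if $a(a-1)q(a)\ne0$ and $E_7(a)$ is supersingular. We use the explicit formula only through the property
\begin{equation}\label{eq:H}
\text{for } a\in k \text{ with } a(a-1)q(a)\neq0:\qquad \hat H_{7,\ell}(a)=0\iff a \text{ is supersingular},
\end{equation}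
and, for Theorem~\ref{thm:type} alone, through a bound on the degree. The factorization of $\hat H_{7,\ell}$ over $\mathbb{F}_\ell$ thus records how Frobenius permutes the supersingular pairs $(E,P)$.

It is known that the irreducible factors of $\hat H_{7,\ell}$ over $\mathbb{F}_\ell$ are $x^2-x+1$ or sextics if $\ell\equiv2,4\pmod7$, and $x^2-x+1$, cubics or sextics if $\ell\equiv3,5\pmod 7$. Among the sextics one singles out the family
\begin{align*}
f_7(x,t)&=(x^2-x+1)^3-t\,x(x-1)q(x)\\
&=x^6-(3+t)x^5+(6+9t)x^4-(7+13t)x^3+(6+4t)x^2+(-3+t)x+1 .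
\end{align*}
Let $N_6$ be the number of distinct irreducible factors of $\hat H_{7,\ell}$ over $\mathbb{F}_\ell$ of the form $f_7(x,t)$ with $t\in\mathbb{F}_\ell$, and let $h(-d)$ denote the class number of $\mathbb{Q}(\sqrt{-d})$. The following conjecture is posed in \cite{Morton}. Let $c=\frac12,\ 1,\ \frac14$ according as $\ell\equiv1\pmod 8$, $\ell\equiv5\pmod 8$, $\ell\equiv3\pmod4$. Then
\[
N_6=\begin{cases}
c\,h(-7\ell)-\frac12\bigl(1-(\frac{-3}{\ell})\bigr) & \text{if }\ell\equiv2,4\pmod 7,\\[4pt]
c\,h(-7\ell)-\frac12\bigl(3-(\frac{-3}{\ell})\bigr) & \text{if }\ell\equiv3,5\pmod 7 .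
\end{cases}
\]
We prove this in a form that unifies the six cases. Put
\[
\varepsilon_3=\tfrac12\bigl(1-(\tfrac{-3}{\ell})\bigr),\qquad \varepsilon_7=\tfrac12\bigl(1-(\tfrac{\ell}{7})\bigr),
\]
so that $\varepsilon_3=1$ if $\ell\equiv2\pmod3$, $\varepsilon_7=1$ if $\ell\equiv 3,5,6\pmod 7$, and each is $0$ otherwise. For squarefree $m>3$ let
\[
\Sigma_m=\sum_{O}|\operatorname{Pic}(O)|,
\]
the sum being over the orders $O$ of $\mathbb{Q}(\sqrt{-m})$ that contain $\mathbb{Z}[\sqrt{-m}]$.

\begin{theorem}\label{thm:main}
If $\ell\equiv2,3,4,5\pmod7$, then $N_6=\frac14\Sigma_{7\ell}-\varepsilon_7-\varepsilon_3$, and $\Sigma_{7\ell}=2h(-7\ell)$, $4h(-7\ell)$, $h(-7\ell)$ for $\ell\equiv1\pmod 8$, $\ell\equiv5\pmod8$, $\ell\equiv3\pmod4$, respectively.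
\end{theorem}

This is the conjecture: $\frac14\Sigma_{7\ell}=c\,h(-7\ell)$, and $\varepsilon_7+\varepsilon_3$ is the term subtracted above in both cases.

\subsection*{Why a class number appears}
Replacing $P$ by $2P$ replaces $a$ by $\sigma(a)=(a-1)/a$, a substitution of order $3$. The invariant function
\[
z(a)=\frac{q(a)}{a^2-a}
\]
depends only on $E$ and the subgroup $C=\langle P\rangle$, and it classifies the pairs $(E,C)$; in the language of modular curves, $a$ and $z$ are coordinates of level $\Gamma_1(7)$ and $\Gamma_0(7)$. On a supersingular curve multiplication by $\ell$ is, up to an isomorphism, the square of Frobenius. So $a^{\ell^2}$ is the parameter of $(E,\ell P)$, the value $z$ lies in $\mathbb{F}_{\ell^2}$, and for $\ell\not\equiv\pm1\pmod7$ a sextic factor of $\hat H_{7,\ell}$ amounts to a conjugate pair $\{z,z^\ell\}$. A short identity shows that the sextic has the form $f_7(x,t)$ exactly when $z\cdot z^{\ell}=49$. But $z\mapsto 49/z$ is the Fricke involution $(E,C)\mapsto(E/C,E[7]/C)$. So the condition says that $E/C$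 is isomorphic to the Frobenius conjugate $E^{(\ell)}$, compatibly with the subgroups, and the composite $E\to E/C\cong E^{(\ell)}\to E$ is an endomorphism $\mu$ of degree $7\ell$. It turns out that $\mu^2=-7\ell$, and the pairs $(E,\mu)$ with $\mu^2=-7\ell$ are counted by $\Sigma_{7\ell}$. A sextic gives two values of $z$ and each value gives $\mu$ and $-\mu$, so one guesses $N_6=\frac14\Sigma_{7\ell}$. The corrections come from two pairs of values that can satisfy $z^{\ell+1}=49$ without producing a sextic: $z=\pm7$, which lie in $\mathbb{F}_\ell$, and the roots of $z^2+13z+49$, over which $\sigma$ has its fixed points.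

The method does not need the congruence condition until its last step, and it determines all of the factorization type. Call $z_0\in k^*$ \emph{supersingular} if $z_0=z(a)$ for a supersingular $a$. The values of $\Sigma_{7\ell}$ in Theorem~\ref{thm:main} hold for every $\ell>7$, and $\Sigma_\ell=h(-\ell)$, $4h(-\ell)$, $2h(-\ell)$ for $\ell\equiv1\pmod4$, $\ell\equiv3\pmod8$, $\ell\equiv7\pmod 8$, respectively (Lemma~\ref{lem:sigma}).

\begin{theorem}\label{thm:type}
Let $\ell>7$ be any prime.
\begin{enumerate}
\item[(a)] $\hat H_{7,\ell}$ is squarefree of degree $2(\ell-1)$.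
\item[(b)] Let $A_\ell$ be the number of $t\in\mathbb{F}_\ell^*$ such that $z^2+(13-t)z+49$ is irreducible over $\mathbb{F}_\ell$ with supersingular roots. Then $A_\ell=\frac14\Sigma_{7\ell}-\varepsilon_7-\varepsilon_3$.
\item[(c)] If $\ell\not\equiv\pm1\pmod 7$, the irreducible factors of $\hat H_{7,\ell}$ over $\mathbb{F}_\ell$ are: $x^2-x+1$ ($\varepsilon_3$ times); exactly $N_3=\varepsilon_7\Sigma_\ell$ cubics, all of the form $q(x)-z(x^2-x)$ with $z\in\mathbb{F}_\ell$; and exactly $\frac16\bigl(2(\ell-1)-2\varepsilon_3-3N_3\bigr)$ sextics, of which exactly $N_6=A_\ell$ are of the form $f_7(x,t)$, $t\in\mathbb{F}_\ell$.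
\item[(d)] If $\ell\equiv\pm1\pmod7$, the irreducible factors are exactly $3\varepsilon_7\Sigma_\ell$ linear ones and $\frac12\bigl(2(\ell-1)-3\varepsilon_7\Sigma_\ell\bigr)$ quadratics (so $N_6=0$). Here $A_\ell$ is the number of $t\in\mathbb{F}_\ell$ for which $f_7(x,t)$ divides $\hat H_{7,\ell}$ and is a product of three distinct irreducible quadratics.
\end{enumerate}
\end{theorem}

Part (c) contains the factorization pattern recalled above; the proofs do not use that pattern.

\section{Standard facts on elliptic curves}\label{sec:facts}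

Curves are defined over an algebraically closed field $\Omega$ of characteristic $\ell$, and over $k$ whenever supersingularity is mentioned. We write $F^e:E\to E^{(\ell^e)}$ for the $\ell^e$-power Frobenius isogeny, $V=\hat F:E^{(\ell)}\to E$ for the dual of $F$, $v_\ell$ for the $\ell$-adic valuation, and $\operatorname{End}^0(E)$ for the division algebra $\operatorname{End}(E)\otimes\mathbb{Q}$.

\begin{enumerate}
\item[(F1)] \emph{Isogenies.} An isogeny $\varphi$ has a dual $\hat\varphi$ with $\hat\varphi\varphi=[\deg\varphi]$, and the dual of $\psi\varphi$ is $\hat\varphi\hat\psi$. Every isogeny is $\varphi_sF^e$ with $\varphi_s$ separable, and isogenies of degree prime to $\ell$ are separable. If $\varphi$ is separable, then $\deg\varphi=|\ker\varphi|$, and every homomorphism that kills $\ker\varphi$ factors through $\varphi$. For $\alpha\in\operatorname{End}(E)$ the trace $\operatorname{tr}\alpha=\alpha+\hat\alpha$ is an integer, and $X^2-(\operatorname{tr}\alpha)X+\deg\alpha$ annihilates $\alpha$ and is its characteristic polynomial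 on $E[p]\cong\mathbb{F}_p^2$ for primes $p\neq\ell$. On a quadratic subfield of $\operatorname{End}^0(E)$ the degree is the norm. For $p\ne\ell$ the ring $\operatorname{End}(E)\otimes\mathbb{Z}_p$ acts faithfully on the Tate module $T_pE\cong\mathbb{Z}_p^2$, and $E[p^\infty]=V_pE/T_pE$ with $V_pE=T_pE\otimes\mathbb{Q}_p$.
\item[(F2)] \emph{Automorphisms.} Since $\ell>3$, the group $\operatorname{Aut}(E)$ is cyclic of order $2$, $4$ or $6$; the order is $4$ for $j=1728$ and $6$ for $j=0$. If $1\ne\alpha\in\operatorname{Aut}(E)$, then $0<\deg(\alpha-1)=2-\operatorname{tr}\alpha\le4$, with value $3$ if $\alpha$ has order $3$. In particular $\alpha$ fixes no point of order $7$.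
\item[(F3)] \emph{Supersingular curves.} If $E/k$ is not supersingular, then $\varprojlim E[\ell^n](k)\cong\mathbb{Z}_\ell$. If $E$ is supersingular, then $\operatorname{End}^0(E)$ is the quaternion algebra over $\mathbb{Q}$ ramified at $\ell$ and $\infty$; in particular $\operatorname{End}^0(E)\otimes\mathbb{Q}_\ell$ is a division algebra. A quadratic subfield of a quaternion algebra is its own centralizer, and two embeddings of a quadratic field are conjugate (Skolem--Noether). The supersingular curves over $k$ form one isogeny class, and $\sum_E|\operatorname{Aut}(E)|^{-1}=(\ell-1)/24$, summed over their isomorphism classes (Eichler--Deuring mass formula).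
\item[(F4)] \emph{Good reduction.} For a Weierstrass equation with unit discriminant over a discrete valuation ring, reduction of points is a homomorphism, its kernel consists of $O$ and the points with nonintegral coordinates, and it is injective on torsion of order prime to the residue characteristic.
\item[(F5)] \emph{Complex multiplication.} Let $O$ be an imaginary quadratic order. The curve $\mathbb{C}/O$ has endomorphism ring $O$ and Tate modules $O\otimes\mathbb{Z}_p$. It has a model over a number field over which all endomorphisms are defined and which has good reduction $E/k$ at a place above $\ell$. Reduction gives an embedding $O\to\operatorname{End}(E)$ and $O$-linear isomorphisms $O\otimes\mathbb{Z}_p\cong T_pE$ for $p\neq\ell$.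
\end{enumerate}

Three consequences are used repeatedly.

\begin{lemma}\label{lem:insep}
Let $E/k$ be supersingular and let $\varphi:E\to E'$ be an isogeny of degree $\ell^nm$ with $\ell\nmid m$. Then $\varphi=\varphi'F^n$ with $\deg\varphi'=m$. In particular, $F$ and $V$ are injective on points, $[\ell^e]=\theta F^{2e}$ with $\theta$ an isomorphism, and if $n=2e$ then $\varphi=\varphi_1[\ell^e]$ with $\deg\varphi_1=m$.
\end{lemma}

\begin{proof}
Write $\varphi=\varphi'F^{i}$ with $\varphi'$ separable. The source of $\varphi'$ is supersingular, so $\deg\varphi'=|\ker\varphi'|$ is prime to $\ell$; hence $i=n$ and $\deg\varphi'=m$. Applied to $V$ and to $[\ell^e]$ this shows that they are isomorphisms composed with powers of Frobenius. For $n=2e$ take $\varphi_1=\varphi'\theta^{-1}$.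
\end{proof}

\begin{lemma}\label{lem:split}
Let $E/k$ be an elliptic curve and let $\alpha\in\operatorname{End}(E)$ generate an imaginary quadratic field $K$. Then $E$ is supersingular if and only if $\ell$ does not split in $K$.
\end{lemma}

\begin{proof}
If $E$ is not supersingular, the action on $\varprojlim E[\ell^n](k)$ gives a ring homomorphism $\operatorname{End}(E)\to\mathbb{Z}_\ell$, hence an embedding $K\to\mathbb{Q}_\ell$, and $\ell$ splits. If $E$ is supersingular, $K\otimes\mathbb{Q}_\ell$ lies in a division algebra, so it is a field and $\ell$ does not split.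
\end{proof}

\begin{lemma}\label{lem:sign}
If $\mu\in\operatorname{End}(E)$ and $n=\deg\mu$ is not a square, then $\mu^2\neq n$.
\end{lemma}

\begin{proof}
If $\mu^2=n=\hat\mu\mu$, then $\mu=\hat\mu$, so $2\mu=\operatorname{tr}\mu$ is an integer with square $4n$.
\end{proof}

\section{The function $z$ and the prime $11$}\label{sec:example}

We first collect the polynomial identities behind the problem and then work out the smallest prime. Let $\sigma(x)=(x-1)/x$. Then $\sigma^2(x)=-1/(x-1)$ and $\sigma^3=1$; the map $\sigma$ permutes $0,\infty,1$ cyclically, and its fixed points are the two roots of $x^2-x+1$, which are distinct since $\ell\ne3$. With $z=z(x)=q(x)/(x^2-x)$,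
\begin{equation}\label{eq:trace}
x+\sigma(x)+\sigma^2(x)=\frac{x^2(x-1)+(x-1)^2-x}{x^2-x}=\frac{x^3-3x+1}{x^2-x}=z+8 ,
\end{equation}
so $z(\sigma x)=z(x)$. From
\begin{align*}
q^2&=x^6-16x^5+74x^4-78x^3+9x^2+10x+1,\\
q\cdot(x^2-x)&=x^5-9x^4+13x^3-4x^2-x,\qquad (x^2-x)^2=x^4-2x^3+x^2
\end{align*}
we get $q^2+13q(x^2-x)+49(x^2-x)^2=x^6-3x^5+6x^4-7x^3+6x^2-3x+1=(x^2-x+1)^3$ and $q^2+5q(x^2-x)+(x^2-x)^2=g_6$. That is,
\begin{equation}\label{eq:Z}
z^2+13z+49=\frac{(x^2-x+1)^3}{(x^2-x)^2},\qquad z^2+5z+1=\frac{g_6(x)}{(x^2-x)^2}.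
\end{equation}
The first identity gives $f_7(x,t)=(x^2-x)^2\bigl(z^2+(13-t)z+49\bigr)$. Hence, if $z_1,z_2$ are the roots of $z^2+(13-t)z+49$, so that $z_1z_2=49$, then
\begin{equation}\label{eq:f7}
f_7(x,t)=\prod_{i=1,2}\bigl(q(x)-z_i(x^2-x)\bigr).
\end{equation}
The cubic $q(x)-z_0(x^2-x)$ takes the values $1,-1$ at $0,1$, so its roots form the fiber of $z$ over $z_0$; if $z_0\ne0$, they satisfy $x(x-1)q(x)\ne0$. Thus the roots of $f_7(x,t)$ are the fibers of $z$ over two points with product $49$.

\begin{example}\label{ex:11}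
Let $\ell=11$, so $\varepsilon_7=0$, $\varepsilon_3=1$, and Theorem~\ref{thm:main} predicts $N_6=\frac14h(-77)-1$. The reduced forms $(A,B,C)$ of discriminant $B^2-4AC=-308$ are $(1,0,77)$, $(7,0,11)$, $(2,2,39)$, $(3,\pm2,26)$, $(6,\pm2,13)$, $(9,4,9)$, so $h(-77)=8$ and the prediction is $N_6=1$.

\emph{The supersingular values of $z$.} The prime $11$ is inert in $\mathbb{Q}(\sqrt{-3})$ and $\mathbb{Q}(\sqrt{-1})$, so $j=0$ and $j=1728$ are supersingular by Lemma~\ref{lem:split}; they are the only ones, since $\frac16+\frac14=\frac{10}{24}$. By \eqref{eq:Z},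
\[
j_7=\frac{(z^2+13z+49)(z^2+5z+1)^3}{z},\qquad j_7-1728=\frac{(z^4+14z^3+63z^2+70z-7)^2}{z};
\]
for the second formula, both $(z^2+13z+49)(z^2+5z+1)^3-1728z$ and the square expand to $z^8+28z^7+322z^6+1904z^5+5915z^4+8624z^3+4018z^2-980z+49$. Modulo $11$ the quartic is $(z^2+5)(z^2+3z+3)$. So the supersingular $z$ are the roots of
\[
z^2+2z+5,\quad z^2+5z+1\quad(j=0),\qquad z^2+5,\quad z^2+3z+3\quad(j=1728),
\]
whose discriminants $6,10,2,8$ are nonsquares modulo $11$. If $f_7(x,t)$ divides $\hat H_{7,11}$, then by \eqref{eq:f7} and \eqref{eq:H} the polynomial $z^2+(2-t)z+5$ is one of these four, so $t=0$ or $t=2$. Now $f_7(x,0)=(x^2-x+1)^3$ is reducible, while the roots of $f_7(x,2)$ are supersingular and not roots of $x^2-x+1$, hence have degree $6$ (Lemma~\ref{lem:orbits} below). So $N_6=1$. Four supersingular values satisfy $z^{12}=49$: the roots of $z^2+5$, which give the sextic, and the roots of $z^2+2z+5$, which give $x^2-x+1$ and account for $\varepsilon_3$.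

\emph{The endomorphisms.} The curves $y^2=x^3+1$ and $y^2=x^3-x$ have $12$ points over $\mathbb{F}_{11}$ (cubing is a bijection of $\mathbb{F}_{11}$; $x^3-x$ is odd and $-1$ is a nonsquare), so on each the Frobenius endomorphism $\pi$ satisfies $\pi^2=-11$. On the first, let $\omega$ be an automorphism of order $3$; then $\pi\omega=\omega^{-1}\pi$, because the primitive cube roots of unity are conjugate over $\mathbb{F}_{11}$. For each of the $12$ elements $\beta\in\mathbb{Z}[\omega]$ of norm $7$ (unit multiples of $\omega-2$ and $\omega^2-2$), $\mu=\beta\pi$ satisfies $\mu^2=\beta\hat\beta\pi^2=-77$. Conjugation by $\omega$ multiplies $\mu$ by $\omega^2$, so we obtain $4$ classes. On the second, let $i$ be an automorphism of order $4$; then $i,\pi,i\pi$ anticommute pairwise and have squares $-1,-11,-11$. As $1+\pi$ kills the rational group $E[2]$, it is divisible by $2$, so the $8$ elements $\mu=\frac12(\pm11i\pm4\pi\pm i\pi)$ are endomorphisms, and $\mu^2=-\frac14(121+176+11)=-77$. Conjugation by $i$ changes the signs of $\pi$ and $i\pi$,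 so we obtain $4$ classes.

This gives $8=h(-77)$ pairs $(E,\mu)$, two for each of the four values of $z$. Sections~\ref{sec:endo} and \ref{sec:count} show that both features hold in general: each such $z$ carries two classes, and the classes number $\Sigma_{7\ell}$.
\end{example}

\section{Points and subgroups of order $7$}\label{sec:moduli}

To translate statements about $a$ and $z$ into statements about curves, we need intrinsic descriptions of both. For $P\in E(\Omega)$ of order $7$ put
\[
a(E,P)=\frac{x(2P)-x(P)}{x(3P)-x(P)} .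
\]
The denominator is nonzero since $3P\ne\pm P$. The value does not change if $x$ is replaced by $ux+v$ with $u\neq0$, that is, by any function with a double pole at $O$ and no other pole. So $a(E,P)$ is an isomorphism invariant, and $a(E^\tau,P^\tau)=\tau(a(E,P))$ for every automorphism $\tau$ of $\Omega$.

\begin{lemma}\label{lem:tate}
The map $a\mapsto(E_7(a),(0,0))$ is a bijection from $\{a\in\Omega: a(a-1)q(a)\ne0\}$ to the set of isomorphism classes of pairs $(E,P)$ with $P$ of order $7$, and its inverse is $(E,P)\mapsto a(E,P)$. Moreover $a(E,-P)=a(E,P)$ and $a(E,2P)=\sigma(a(E,P))$.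
\end{lemma}

\begin{proof}
Consider the curve $T(b,c):Y^2+(1-c)XY-bY=X^3-bX^2$; the curve $E_7(d)$ is $T(b,c)$ with $c=d^2-d$, $b=cd$.

\emph{Discriminant.} Here $b_2=(1-c)^2-4b$, $b_4=-(1-c)b$, $b_6=b^2$, $b_8=-b^3$, so
\[
\Delta=-b_2^2b_8-8b_4^3-27b_6^2+9b_2b_4b_6=b^3\bigl(c(c-1)^3-8bc^2-20bc+b+16b^2\bigr).
\]
For $c=d^2-d$, $b=cd$ the bracket is $c(d^6-11d^5+32d^4-39d^3+20d^2-2d-1)=c(d-1)^3q(d)$. Hence $\Delta(E_7(d))=d^7(d-1)^7q(d)$.

\emph{Multiples of $P=(0,0)$.} Let $T(b,c)$ be nonsingular, so $b\neq0$. Negation is $(X,Y)\mapsto(X,-Y-(1-c)X+b)$. The tangent $Y=0$ at $P$ meets the curve again at $-2P=(b,0)$, so $2P=(b,bc)$. Substituting the line $Y=cX$ through $P$ and $2P$ gives $X(X-b)(X-c)=0$, so $-3P=(c,c^2)$ and $3P=(c,b-c)$. If $c=0$, then $3P=(0,b)=-P$. If $c\ne0$, put $d=b/c$; the line through $P$ and $3P$ has slope $d-1$, so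
\[
x(4P)=(d-1)^2+(1-c)(d-1)+b-c=d(d-1).
\]
Since $4P\ne3P$, we have $7P=O$ if and only if $x(4P)=x(3P)$. Thus $P$ has order $7$ if and only if $c\neq0$ and $c=d^2-d$; in that case $T(b,c)=E_7(d)$ and $a(E_7(d),P)=b/c=d$. This shows that the map of the lemma is well defined and has $a(\cdot,\cdot)$ as a left inverse.

\emph{Surjectivity.} Given $(E,P)$, move $P$ to $(0,0)$ and, as $2P\ne O$, make its tangent $Y=0$. The equation becomes $Y^2+a_1XY+a_3Y=X^3+a_2X^2$, with $a_3\ne0$ by nonsingularity and $a_2\ne0$ since $3P\ne O$. Scaling $X,Y$ by $u^2,u^3$ with $u=a_3/a_2$ makes $a_2=a_3$, and the curve is some $T(b,c)$, hence some $E_7(d)$.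

Finally, $x(-Q)=x(Q)$ gives the first formula, and $x(4P)=x(3P)=c$, $x(6P)=x(P)=0$ give $a(E,2P)=(c-b)/(-b)=(d-1)/d$.
\end{proof}

Let $Z=\{\rho,\rho'\}\subset k^*$ be the set of roots of $z^2+13z+49$. The discriminant is $-27$, so $\rho\ne\rho'$; also $\rho\rho'=49$.

\begin{lemma}\label{lem:z}
Each fiber of $z$ over a point $z_0\in\Omega^*$ is a single $\sigma$-orbit. It has three elements if $z_0\notin Z$, and it consists of one root of $x^2-x+1$ if $z_0\in Z$. The rule $z(E,\langle P\rangle)=z(a(E,P))$ defines a bijection from the isomorphism classes of pairs $(E,C)$, with $C\subset E$ a subgroup of order $7$, onto $\Omega^*$. It commutes with automorphisms of $\Omega$; in particular $z(E^{(\ell)},F(C))=z(E,C)^\ell$ over $k$.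
\end{lemma}

\begin{proof}
The fiber is the root set of the cubic $q(x)-z_0(x^2-x)$. Let $a_0$ be a root. By \eqref{eq:Z}, $a_0$ is fixed by $\sigma$ if and only if $z_0\in Z$. If $z_0\notin Z$, then $a_0,\sigma a_0,\sigma^2a_0$ are three distinct roots, hence all roots. If $z_0\in Z$, then \eqref{eq:trace} gives $z_0+8=3a_0$, which determines $a_0$. The generators of $\langle P\rangle$ are $\pm P,\pm2P,\pm4P$, so by Lemma~\ref{lem:tate} the classes of pairs $(E,C)$ correspond to the $\sigma$-orbits on $\{a:a(a-1)q(a)\ne0\}$, which are the fibers over $\Omega^*$.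
\end{proof}

So $z_0\in k^*$ is supersingular if and only if $z_0=z(E,C)$ with $E$ supersingular, and then its whole fiber consists of supersingular $a$. The points of $Z$ are the pairs with extra automorphisms. Write $U(E,C)=\{\alpha\in\operatorname{Aut}(E):\alpha C=C\}$.

\begin{lemma}\label{lem:aut}
We have $|U(E,C)|=6$ if $z(E,C)\in Z$, and $U(E,C)=\{\pm1\}$ otherwise. The points of $Z$ are supersingular if and only if $\varepsilon_3=1$; in that case $\rho^\ell=\rho'$ and $Z\cap\mathbb{F}_\ell=\emptyset$.
\end{lemma}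

\begin{proof}
Let $U=U(E,C)$, $C=\langle P\rangle$, $a=a(E,P)$. An element of order $4$ in $U$ would act on $C\cong\mathbb{F}_7$ by a square root of $-1$, and there is none. So $|U|\in\{2,6\}$ by (F2). If $\omega\in U$ has order $3$, it acts nontrivially on $C$ by (F2), hence as $2$ or $4$. Then $\sigma a=a$ or $\sigma^2a=a$, either of which means that $a$ is fixed by $\sigma$, and $z(a)\in Z$. Conversely, if $z(a)\in Z$, then $\sigma a=a$, so some $\omega\in\operatorname{Aut}(E)$ has $\omega P=2P$. Then $\omega\in U$, $\omega\ne1$, and $\omega^3P=P$, so $\omega^3=1$ by (F2) and $|U|=6$. By Lemma~\ref{lem:split} applied to $\omega$, such an $E$ is supersingular if and only if $\ell\equiv2\pmod3$. In that case $-27$ is a nonsquare modulo $\ell$, so $\rho,\rho'$ are conjugate over $\mathbb{F}_\ell$.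
\end{proof}

\section{The Fricke involution}\label{sec:fricke}

Define $w(E,C)=(E/C,E[7]/C)$. Equivalently, $w(E,C)\cong(E',\lambda(E[7]))$ for any isogeny $\lambda:E\to E'$ of degree $7$ with kernel $C$. The dual $\hat\lambda$ has kernel $\lambda(E[7])$, and $\hat\lambda(E'[7])$ is a group of order $7$ killed by $\lambda$, so it equals $C$. Hence $w^2(E,C)\cong(E,C)$.

\begin{proposition}\label{prop:fricke}
For every pair $(E,C)$ over $k$, $z(w(E,C))=49/z(E,C)$.
\end{proposition}

Computing $E_7(a)/C$ and a point of order $7$ on it explicitly would be unpleasant, because that point is not rational over $k(a)$. Instead we show that $w$ is given by a rational function of $z$; being an involution of $k^*$, this function is determined up to a constant, which two special pairs pin down.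

\begin{proof}
\emph{Step 1: a formula for $a$ on the quotient.} Let $\varphi:E\to E/C$ be the quotient map and put $\xi(Q)=\sum_{T\in C}x(Q+T)$. This function is invariant under translation by $C$ and has double poles at the points of $C$ and no others. Since $\varphi$ is separable and unramified, $\xi$ descends to a function on $E/C$ with a double pole at the origin and no other pole; up to a constant it is the $x$-coordinate in V\'elu's formulas. Hence, for $Q\in E[7]\setminus C$, the point $\varphi Q$ generates $E[7]/C$ and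
\begin{equation}\label{eq:velu}
a(E/C,\varphi Q)=\frac{\xi(2Q)-\xi(Q)}{\xi(3Q)-\xi(Q)},
\end{equation}
with nonzero denominator. Only $x$-coordinates of nonzero points of $E[7]$ occur in \eqref{eq:velu}.

\emph{Step 2: the generic pair.} Let $a$ be transcendental over $k$, $z=z(a)$, $K=k(z)$, and let $\Omega$ be an algebraic closure of $k(a)$. The element $a$ is a root of $q(x)-z(x^2-x)$, whose roots are distinct by Lemma~\ref{lem:z}, so $a\in K^{\mathrm{sep}}$. Let $E=E_7(a)$, $C=\langle(0,0)\rangle$ and $z'=z(w(E,C))$. The points of $E[7]$ are defined over $K^{\mathrm{sep}}$, so $z'\in K^{\mathrm{sep}}$ by \eqref{eq:velu}. If $\tau$ is an automorphism of $\Omega$ over $K$, then $z(E^\tau,C^\tau)=\tau z=z$, so $(E^\tau,C^\tau)\cong(E,C)$, so $w(E,C)^\tau\cong w(E,C)$ and $\tau z'=z'$. Thus $z'=R(z)$ with $R\in k(z)$.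

\emph{Step 3: specialization.} Let $z_0\in k^*$, choose $a_0$ with $z(a_0)=z_0$, and let $(E_0,C_0)=(E_7(a_0),\langle(0,0)\rangle)$. Let $L/k(a)$ be a finite extension containing the coordinates of $E[7]$, and let $\mathcal{O}\subset L$ be a discrete valuation ring above $k[a]_{(a-a_0)}$; its residue field is $k$. The equation of $E$ has unit discriminant over $\mathcal{O}$ and reduces to that of $E_0$. As $\ell\neq7$, (F4) shows that reduction maps $E[7]$ isomorphically onto $E_0[7]$ and $C$ onto $C_0$, and that nonzero points of $E[7]$ have coordinates in $\mathcal{O}$. Let $Q\in E[7]\setminus C$ reduce to $Q_0\in E_0[7]\setminus C_0$. The numerator and denominator of \eqref{eq:velu} lie in $\mathcal{O}$ and reduce to those for $(E_0,C_0,Q_0)$, and the reduced denominator is nonzero. So $a'=a(E/C,\varphi Q)$ lies in $\mathcal{O}$ and reduces to $a_0'=a(E_0/C_0,\varphi_0Q_0)$. Since $a_0'\neq0,1$, the element $R(z)=z(a')$ lies in $\mathcal{O}$ and reduces to $z(a_0')$. As $\mathcal{O}\cap k(z)=k[z]_{(z-z_0)}$, the function $R$ has no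 pole at $z_0$ and $R(z_0)=z(w(E_0,C_0))$.

Thus $R$ maps $k^*$ to itself and $R\circ R=\mathrm{id}$ on the infinite set $k^*$. So $R$ has degree $1$ and permutes $\{0,\infty\}$: either $R=cz$ or $R=c/z$ with $c\in k^*$.

\emph{Step 4: $R(\rho)=\rho'$.} Let $z(E,C)=\rho$ and let $\omega\in U(E,C)$ be the element of order $3$ that acts on $C$ as $2$. Then $\pi=\omega-2$ has degree $1+2+4=7$ and kernel $C$, and $\pi(E[7])=\ker\hat\pi$, so $w(E,C)\cong(E,\ker\hat\pi)$. The group $\ker\hat\pi$ is stable under $\omega$, so $R(\rho)\in Z$ by Lemma~\ref{lem:aut}. It differs from $C$, because $\pi-\hat\pi=\omega-\hat\omega$ has degree $3$ and cannot kill $C$. Every automorphism of $E$ preserves $C$, so $(E,\ker\hat\pi)\not\cong(E,C)$, and $R(\rho)=\rho'$.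

\emph{Step 5: $R$ has a fixed point in $k^*$.} By (F5) there are $E/k$ and $\delta\in\operatorname{End}(E)$ with $\delta^2=-7$. Then $\deg\delta=7$ and $\hat\delta=-\delta$, so $\delta(E[7])=\ker\hat\delta=\ker\delta$ and $w(E,\ker\delta)\cong(E,\ker\delta)$.

If $R=cz$, Step 5 gives $c=1$, contradicting Step 4. So $R=c/z$ and $c=\rho\rho'=49$.
\end{proof}

\begin{remark}
Step 5 is needed only for $\ell=13$: if $R=cz$, then $c^2=1$, Step 4 forces $c=-1$, and then $-13=\rho+\rho'=0$.
\end{remark}

The fixed points $z=\pm7$ of $w$ are the second source of a correction term. The next proof is a model, in degree $7$, of the argument of Section~\ref{sec:endo} in degree $7\ell$.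

\begin{lemma}\label{lem:pm7}
The values $7$ and $-7$ do not lie in $Z$, and each of them is supersingular if and only if $\varepsilon_7=1$.
\end{lemma}

\begin{proof}
At $z=7$ and $z=-7$ the polynomial $z^2+13z+49$ takes the values $189=27\cdot7$ and $7$, which are nonzero in $\mathbb{F}_\ell$. Let $z(E,C)=\pm7$. By Proposition~\ref{prop:fricke}, $w(E,C)\cong(E,C)$, so there is $\delta\in\operatorname{End}(E)$ of degree $7$ with $\ker\delta=C$ and $\delta(E[7])=C$. Then $\delta^2$ kills $E[7]$ and has degree $49$, so $\delta^2=7u$ with $u\in\operatorname{Aut}(E)$. As $u$ commutes with $\delta$, we get $uC=u\delta(E[7])=\delta u(E[7])=C$. So $u=\pm1$ by Lemma~\ref{lem:aut}, and $u=-1$ by Lemma~\ref{lem:sign}. By Lemma~\ref{lem:split}, $E$ is supersingular if and only if $\ell$ is inert in $\mathbb{Q}(\sqrt{-7})$, that is, $(\frac{-7}{\ell})=(\frac{\ell}{7})=-1$.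
\end{proof}

\section{Frobenius orbits and the set $S$}\label{sec:frob}

The object that we shall count is
\[
S=\{z\in k^*: z\text{ is supersingular and } z^\ell=49/z\}.
\]
Let $\mathcal{A}_\ell$ be the set of $t\in\mathbb{F}_\ell^*$ such that $z^2+(13-t)z+49$ is irreducible over $\mathbb{F}_\ell$ with supersingular roots, so $A_\ell=|\mathcal{A}_\ell|$. We relate $S$ to $\mathcal{A}_\ell$ for all $\ell$, and then $\mathcal{A}_\ell$ to the sextics.

\begin{lemma}\label{lem:A}
For every prime $\ell>7$, $A_\ell=\frac12|S|-\varepsilon_7-\varepsilon_3$.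
\end{lemma}

\begin{proof}
Let $S_0=S\setminus(Z\cup\{\pm7\})$. The roots of $z^2+(13-t)z+49$ are nonzero, and one of them lies in $Z$ if and only if $t=0$. If $t\in\mathcal{A}_\ell$, the two roots are conjugate with product $49$, so they lie in $S$; they are not in $\mathbb{F}_\ell$ and not in $Z$, so they lie in $S_0$. Conversely, let $z_1\in S_0$. Then $z_1\notin\mathbb{F}_\ell$, since otherwise $z_1^2=49$. The element $z_2=z_1^\ell=49/z_1$ is supersingular by Lemma~\ref{lem:z}, and $z_2^\ell=49/z_1^\ell=z_1$. So $t=z_1+z_2+13$ lies in $\mathbb{F}_\ell$, the polynomial $z^2+(13-t)z+49=(z-z_1)(z-z_2)$ is irreducible, and $t\ne0$; also $t$ is determined by $z_1$. Hence $S_0\to\mathcal{A}_\ell$, $z_1\mapsto t$, is two-to-one and onto, and $A_\ell=\frac12|S_0|$.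

By Lemma~\ref{lem:aut}, $Z\subset S$ if $\varepsilon_3=1$ and $Z\cap S=\emptyset$ if $\varepsilon_3=0$. Since $(\pm7)^\ell=\pm7=49/(\pm7)$, Lemma~\ref{lem:pm7} shows that $\{\pm7\}\subset S$ if $\varepsilon_7=1$, that $\{\pm7\}\cap S=\emptyset$ if $\varepsilon_7=0$, and that $\{\pm7\}\cap Z=\emptyset$. So $|S_0|=|S|-2\varepsilon_7-2\varepsilon_3$.
\end{proof}

The residue of $\ell$ modulo $7$ enters the proof of Theorem~\ref{thm:main}, apart from the value of $\varepsilon_7$, only through the next lemma.

\begin{lemma}\label{lem:orbits}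
Let $a\in k$ be supersingular. Then $a^{\ell^2}$ equals $a$, $\sigma(a)$, $\sigma^2(a)$ according as $\ell\equiv\pm1$, $\pm2$, $\pm4\pmod7$. In particular $z(a)\in\mathbb{F}_{\ell^2}$. If $\ell\not\equiv\pm1\pmod7$ and $z(a)\notin Z$, then the set of conjugates of $a$ over $\mathbb{F}_\ell$ is the fiber of $z$ over $z(a)$, with three elements, if $z(a)\in\mathbb{F}_\ell$, and the union of the fibers over $z(a)$ and $z(a)^\ell$, with six elements, if $z(a)\notin\mathbb{F}_\ell$.
\end{lemma}

\begin{proof}
Let $a=a(E,P)$. By Lemma~\ref{lem:insep}, $[\ell]=\theta F^2$ with $\theta:E^{(\ell^2)}\to E$ an isomorphism, so $(E^{(\ell^2)},F^2P)\cong(E,\ell P)$ and $a^{\ell^2}=a(E,\ell P)$. Lemma~\ref{lem:tate} gives the first claim, and $z(a)^{\ell^2}=z(a^{\ell^2})=z(a)$. So all conjugates of $a$ lie over $z(a)$ or $z(a)^\ell$. Under the additional hypotheses both fibers have three elements by Lemma~\ref{lem:z} (the set $Z$ and its complement are stable under conjugation), and $x\mapsto x^{\ell^2}$ acts on each as $\sigma^{\pm1}$, hence transitively.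 They contain $a$ and $a^\ell$, respectively.
\end{proof}

\begin{proposition}\label{prop:N6}
If $\ell\not\equiv\pm1\pmod7$, then $N_6=A_\ell$.
\end{proposition}

\begin{proof}
Different $t$ give different polynomials $f_7(x,t)$, so we must show that $f_7(x,t)$, $t\in\mathbb{F}_\ell$, is an irreducible factor of $\hat H_{7,\ell}$ if and only if $t\in\mathcal{A}_\ell$. Suppose it is. Then $t\neq0$, since $f_7(x,0)=(x^2-x+1)^3$. A root $a$ is supersingular by \eqref{eq:f7} and \eqref{eq:H}, and $z(a)$ is a root of $z^2+(13-t)z+49$ outside $Z$. As $a$ has six conjugates, $z(a)\notin\mathbb{F}_\ell$ by Lemma~\ref{lem:orbits}. So the quadratic is irreducible with supersingular roots $z(a)$ and $z(a)^\ell$. Conversely, let $t\in\mathcal{A}_\ell$ with roots $z_1$ and $z_2=z_1^\ell$, both outside $Z$ and $\mathbb{F}_\ell$. By \eqref{eq:f7} and Lemma~\ref{lem:orbits}, the roots of $f_7(x,t)$ are six conjugate supersingular values. So $f_7(x,t)$ is irreducible and divides $\hat H_{7,\ell}$ by \eqref{eq:H}.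
\end{proof}

\section{From $S$ to endomorphisms of square $-7\ell$}\label{sec:endo}

In this section $\ell>7$ is arbitrary. By Lemma~\ref{lem:z} and Proposition~\ref{prop:fricke}, for supersingular $E$,
\begin{equation}\label{eq:S}
z(E,C)\in S\iff w(E,C)\cong(E^{(\ell)},F(C)).
\end{equation}
An isomorphism between two curves derived from $E$ is hard to count, whereas an endomorphism of $E$ satisfying an equation lives in a ring. Composing with $V$ converts the one into the other. For supersingular $E$ put
\[
M(E,C)=\{\mu\in\operatorname{End}(E):\deg\mu=7\ell,\ \mu(C)=0,\ \mu(E[7])=C\}.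
\]

\begin{lemma}\label{lem:M}
Let $E$ be supersingular and $U=U(E,C)$.
\begin{enumerate}
\item[(a)] $M(E,C)\ne\emptyset$ if and only if $z(E,C)\in S$.
\item[(b)] If $\mu\in M(E,C)$, then $M(E,C)=U\mu=\mu U$ and $\mu^2=-7\ell$.
\item[(c)] If $M(E,C)\neq\emptyset$, it consists of exactly two classes under conjugation by $U$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) An isomorphism as in \eqref{eq:S} amounts to an isogeny $\lambda:E\to E^{(\ell)}$ of degree $7$ with kernel $C$ and $\lambda(E[7])=F(C)$. Given $\lambda$, the endomorphism $V\lambda$ lies in $M(E,C)$, because $VF(C)=\ell C=C$. Conversely, let $\mu\in M(E,C)$. By Lemma~\ref{lem:insep}, $\hat\mu=\nu F$ with $\deg\nu=7$, so $\mu=V\lambda$ with $\lambda=\hat\nu$. Since $V$ is injective on points, $V\lambda(C)=0$ gives $\ker\lambda=C$, and $V\lambda(E[7])=C=VF(C)$ gives $\lambda(E[7])=F(C)$.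

(b) Write $M=M(E,C)$. By Lemma~\ref{lem:insep} every element of $M$ is $\nu F$ with $\deg\nu=7$, and $\ker\nu=F(C)$. So any $\mu'\in M$ is $\alpha\mu$ with $\alpha\in\operatorname{Aut}(E)$, and $\alpha C=\alpha\mu(E[7])=\mu'(E[7])=C$. Thus $M\subseteq U\mu$. Both $U\mu$ and $\mu U$ are contained in $M$ by definition, and both have $|U|$ elements, so all three sets coincide.

Since $\deg\mu^2=49\ell^2$, Lemma~\ref{lem:insep} gives $\mu^2=\kappa[\ell]$ with $\deg\kappa=49$. As $\mu^2(E[7])=\mu(C)=0$ and $\ell\ne7$, the endomorphism $\kappa$ kills $E[7]$, so $\mu^2=7\ell u$ with $u\in\operatorname{Aut}(E)$. Now $u$ commutes with $\mu$, so $uC=u\mu(E[7])=\mu u(E[7])=C$ and $u\in U$. By Lemma~\ref{lem:sign}, $u\neq1$, so it suffices to show $u^2=1$. This holds if $U=\{\pm1\}$. Otherwise $U=\langle-\omega\rangle$ with $\omega$ of order $3$, and $\ell\equiv2\pmod3$ by Lemma~\ref{lem:aut}. From $\mu U=U\mu$ we get $\mu\omega\mu^{-1}\in\{\omega,\omega^{-1}\}$. If $\mu$ commuted with $\omega$, then $\mu\in\mathbb{Q}(\omega)$ by (F3), and $7\ell$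 would be a norm from $\mathbb{Q}(\omega)$; this is impossible because $\ell$ is inert there and $v_\ell(7\ell)=1$ is odd. Hence
\begin{equation}\label{eq:anti}
\mu\alpha=\alpha^{-1}\mu\qquad\text{for all }\alpha\in U .
\end{equation}
For $\alpha=u$ this gives $u=u^{-1}$.

(c) If $U=\{\pm1\}$, then $M=\{\mu,-\mu\}$ and conjugation is trivial. If $|U|=6$, then \eqref{eq:anti}, which holds for every $\mu\in M$, gives $\alpha\mu\alpha^{-1}=\alpha^2\mu$. The squares in $U$ are $1,\omega,\omega^2$, so the classes in $M=U\mu$ are $\{\mu,\omega\mu,\omega^2\mu\}$ and $\{-\mu,-\omega\mu,-\omega^2\mu\}$.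
\end{proof}

Part (c) shows that the points of $Z$ are not exceptional in this count: they have three times as many endomorphisms, but conjugation identifies them in threes, as on the curve $y^2=x^3+1$ in Example~\ref{ex:11}. It remains to see that $C$ can be forgotten. Two pairs $(E,\mu)$, $(E',\mu')$ are isomorphic if some isomorphism $f:E\to E'$ has $f\mu=\mu'f$.

\begin{proposition}\label{prop:T}
The number of isomorphism classes of pairs $(E,\mu)$ with $E/k$ supersingular, $\mu\in\operatorname{End}(E)$ and $\mu^2=-7\ell$ is $2|S|$.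
\end{proposition}

\begin{proof}
Let $(E,\mu)$ be such a pair. Then $\deg\mu=7\ell$, and $\mu$ acts on $E[7]\cong\mathbb{F}_7^2$ with square zero. The action is nonzero, since otherwise $\mu\in7\operatorname{End}(E)$ and $49\mid7\ell$. So kernel and image on $E[7]$ are lines, the image lies in the kernel, and they coincide. Hence $\mu\in M(E,C)$ for exactly one $C$, namely $C=\ker\mu\cap E[7]$. Together with Lemma~\ref{lem:M}(b) this shows that the classes of pairs $(E,\mu)$ are the classes of triples $(E,C,\mu)$ with $\mu\in M(E,C)$. The classes of triples over a fixed class $(E,C)$ are the $U(E,C)$-conjugacy classes in $M(E,C)$: two if $z(E,C)\in S$ and none otherwise.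
\end{proof}

\section{Counting endomorphisms of square $-m$}\label{sec:count}

\begin{proposition}\label{prop:count}
Let $m>3$ be squarefree with $\ell\mid m$. The number of isomorphism classes of pairs $(E,\mu)$ with $E/k$ an elliptic curve, $\mu\in\operatorname{End}(E)$ and $\mu^2=-m$ is $\Sigma_m$. All such $E$ are supersingular.
\end{proposition}

The last sentence follows from Lemma~\ref{lem:split}, since $\ell$ ramifies in $K=\mathbb{Q}(\sqrt{-m})$. A pair $(E,\mu)$ is the same as a pair $(E,\iota)$, where $\iota:K\to\operatorname{End}^0(E)$ is an embedding such that the order $\iota^{-1}(\operatorname{End}E)$ contains $\mathbb{Z}[\sqrt{-m}]$; the correspondence is $\mu=\iota(\sqrt{-m})$. Fix an order $O\supseteq\mathbb{Z}[\sqrt{-m}]$ and let $\operatorname{Emb}(O)$ be the set of classes of pairs $(E,\iota)$ with $\iota^{-1}(\operatorname{End}E)=O$. We must show $|\operatorname{Emb}(O)|=|\operatorname{Pic}(O)|$. As over $\mathbb{C}$, ideals of $O$ give isogenies. The difficulty is that Tate modules see only isogenies of degree prime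 to $\ell$; the ramification of $\ell$ will allow us to avoid all others.

We recall the facts on orders that we use. Put $O_p=O\otimes\mathbb{Z}_p$ and $K_p=K\otimes\mathbb{Q}_p$. We have $O=\mathbb{Z}+\mathbb{Z}\tau$ for some $\tau$. A lattice $\mathfrak{a}\subset K$ is determined by its completions $\mathfrak{a}_p\subset K_p$, which may be prescribed arbitrarily subject to $\mathfrak{a}_p=O_p$ for almost all $p$. A fractional $O$-ideal is invertible if and only if each $\mathfrak{a}_p$ is a principal $O_p$-module, and $\operatorname{Pic}(O)$ is the group of invertible ideals modulo principal ones. The index of $O$ in the maximal order $O_K$ is at most $2$, so $O_\ell=O_K\otimes\mathbb{Z}_\ell$. An integral ideal is \emph{prime to $\ell$} if $\mathfrak{a}_\ell=O_\ell$. Every class contains one: if $\mathfrak{a}_\ell=yO_\ell$, choose $x\in K^*$ with $x/y\in O_\ell^*$ (possible as $K$ is dense in $K_\ell$) and multiply $x^{-1}\mathfrak{a}$ by an integer prime to $\ell$ that makes it integral. The \emph{multiplier ring} of a $\mathbb{Z}_p$-lattice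 $L$ in a $K_p$-module is $\{x\in K_p:xL\subseteq L\}$.

\begin{lemma}\label{lem:principal}
A $\mathbb{Z}_p$-lattice $L\subset K_p$ of rank $2$ with multiplier ring $O_p$ has the form $O_pv$ with $v\in K_p^*$.
\end{lemma}

\begin{proof}
If $\tau$ acted on $L/pL$ as a scalar $c\in\mathbb{Z}$, then $(\tau-c)/p$ would preserve $L$, but it is not in $O_p=\mathbb{Z}_p+\mathbb{Z}_p\tau$. So some $v\in L$ has image in $L/pL$ that is nonzero and not an eigenvector of $\tau$. Then $v,\tau v$ span $L/pL$, and $L=\mathbb{Z}_pv+\mathbb{Z}_p\tau v=O_pv$ by Nakayama's lemma. Since $L$ spans $K_p$, we have $K_pv=K_p$.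
\end{proof}

\begin{lemma}\label{lem:tatemod}
Let $\iota:K\to\operatorname{End}^0(E)$ satisfy $\iota(O)\subseteq\operatorname{End}(E)$. For $p\neq\ell$ the $K_p$-module $V_pE$ is free of rank $1$. Moreover, $(E,\iota)\in\operatorname{Emb}(O)$ if and only if $T_pE$ has multiplier ring $O_p$ for all $p\ne\ell$, and in that case $T_pE\cong O_p$.
\end{lemma}

\begin{proof}
By (F1), $V_pE$ is a faithful $K_p$-module of dimension $2$ over $\mathbb{Q}_p$. If $K_p$ is a field, it is a line over $K_p$; if $K_p=\mathbb{Q}_p\times\mathbb{Q}_p$, both components are nonzero, hence of dimension $1$. So $V_pE\cong K_p$.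

Let $(E,\iota)\in\operatorname{Emb}(O)$ and let $x\in K_p$ preserve $T_pE$. Choose $y\in O[1/p]$ with $y-x\in O_p$, and $n$ with $p^ny\in O$. Then $y$ preserves $T_pE$, so $\iota(p^ny)$ maps $T_pE$ into $p^nT_pE$ and kills $E[p^n]$. By (F1), $\iota(p^ny)\in p^n\operatorname{End}(E)$, so $y\in O$ and $x\in O_p$. Lemma~\ref{lem:principal} gives $T_pE\cong O_p$. Conversely, assume the condition on multiplier rings and let $x\in K$ with $\iota(x)\in\operatorname{End}(E)$. Then $x\in O_p$ for $p\neq\ell$, and $x$ is an algebraic integer, so $x\in O_K\subset O_\ell$. Hence $x\in O$.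
\end{proof}

Call an isogeny $\varphi:(E,\iota)\to(E',\iota')$ \emph{$K$-linear} if $\varphi\iota(x)=\iota'(x)\varphi$ for all $x \in K$. If $\deg\varphi$ is prime to $\ell$, we identify $V_pE'$ with $V_pE$ via $\varphi$ for $p\ne\ell$. Then $T_pE'$ becomes a lattice $L_p\supseteq T_pE$, and $\ker\varphi=\bigoplus_{p\ne\ell}L_p/T_pE$ inside $\bigoplus_{p\neq\ell} V_pE/T_pE=\bigoplus_{p\neq\ell} E[p^\infty]$.

\begin{proof}[Proof of Proposition~\ref{prop:count}]
\emph{$\operatorname{Emb}(O)$ is nonempty.} The curve in (F5) has $T_pE\cong O_p$, whose multiplier ring is $O_p$; apply Lemma~\ref{lem:tatemod}.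

\emph{The map $\mathfrak{a}\mapsto E_\mathfrak{a}$.} Fix $(E,\iota)\in\operatorname{Emb}(O)$ and identify $T_pE=O_p\subset K_p=V_pE$ for $p\neq\ell$. Let $\mathfrak{a}$ be an invertible integral ideal prime to $\ell$, of norm $N\mathfrak{a}=[O:\mathfrak{a}]$, and let $E[\mathfrak{a}]$ be the group of points killed by $\iota(\mathfrak{a})$. Since $N\mathfrak{a}\in\mathfrak{a}$, we have $E[\mathfrak{a}]\subseteq E[N\mathfrak{a}]$, and in $\bigoplus_{p\ne\ell} K_p/O_p$ the subgroup killed by $\mathfrak{a}$ is $\bigoplus_{p\ne\ell}\mathfrak{a}_p^{-1}/O_p$, of order $N\mathfrak{a}$. Let $\varphi_\mathfrak{a}:E\to E_\mathfrak{a}=E/E[\mathfrak{a}]$ be the quotient, with the embedding $\iota_\mathfrak{a}=\varphi_\mathfrak{a}\iota\varphi_\mathfrak{a}^{-1}$. As $E[\mathfrak{a}]$ is $O$-stable, $\iota_\mathfrak{a}(O)\subseteq\operatorname{End}(E_\mathfrak{a})$. Via $\varphi_\mathfrak{a}$ we have $T_pE_\mathfrak{a}=\mathfrak{a}_p^{-1}$, a principal module with multiplier ring $O_p$. So $(E_\mathfrak{a},\iota_\mathfrak{a})\in\operatorname{Emb}(O)$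 by Lemma~\ref{lem:tatemod}.

\emph{It depends only on the class of $\mathfrak{a}$.} Let $\mathfrak{a}=x\mathfrak{b}$ with both ideals prime to $\ell$; then $x\in O_\ell^*$. Choose an integer $n$ prime to $\ell$ with $\alpha=nx\in O$, so $n\mathfrak{a}=\alpha\mathfrak{b}$ and $\deg\iota(\alpha)=N\alpha$ is prime to $\ell$. The $K$-linear isogenies $\varphi_\mathfrak{a}[n]$ and $\varphi_\mathfrak{b}\iota(\alpha)$ are separable, with kernels $[n]^{-1}E[\mathfrak{a}]=E[n\mathfrak{a}]$ and $\iota(\alpha)^{-1}E[\mathfrak{b}]=E[\alpha\mathfrak{b}]$. The kernels agree, so the targets are $K$-linearly isomorphic.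

\emph{Injectivity.} Let $\epsilon:E_\mathfrak{a}\to E_\mathfrak{b}$ be a $K$-linear isomorphism and $N=N\mathfrak{b}$. The endomorphism $\gamma=\hat\varphi_\mathfrak{b}\epsilon\varphi_\mathfrak{a}=N\varphi_\mathfrak{b}^{-1}\epsilon\varphi_\mathfrak{a}$ of $E$ commutes with $\iota(K)$, so $\gamma=\iota(\alpha)$ with $\alpha\in O$ by (F3). Under the identifications $V_pE_\mathfrak{a}=K_p=V_pE_\mathfrak{b}$, the map $\epsilon$ is multiplication by $\alpha/N$ and carries $\mathfrak{a}_p^{-1}$ onto $\mathfrak{b}_p^{-1}$. So $\mathfrak{a}_p=(\alpha/N)\mathfrak{b}_p$ for $p\neq\ell$. Since $N\alpha=\deg\gamma=N\mathfrak{a}\cdot N\mathfrak{b}$ is prime to $\ell$, the element $\alpha/N$ is a unit at $\ell$, and the equality holds for $p=\ell$ too. Hence $\mathfrak{a}=(\alpha/N)\mathfrak{b}$.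

\emph{Surjectivity.} Let $(E',\iota')\in\operatorname{Emb}(O)$. By (F3) there is an isogeny $\psi:E\to E'$, and $\psi^{-1}\iota'(\cdot)\psi=\beta\iota(\cdot)\beta^{-1}$ for some nonzero $\beta\in\operatorname{End}^0(E)$. An integer multiple $\varphi$ of $\psi\beta$ is then a $K$-linear isogeny $E\to E'$. Its degree $\ell^ne$, $\ell\nmid e$, need not be prime to $\ell$, and this is where $\ell\mid m$ is used. The endomorphism $\mu=\iota(\sqrt{-m})$ is $K$-linear of degree $m$, and $v_\ell(m)=1$, so $v_\ell(\deg\varphi\mu^n)=2n$. By Lemma~\ref{lem:insep}, $\varphi\mu^n=\varphi_1[\ell^n]$ with $\deg\varphi_1=e(m/\ell)^n$ prime to $\ell$, and $\varphi_1$ is $K$-linear. Let $L_p\supseteq O_p$ be the lattice corresponding to $T_pE'$ via $\varphi_1$; it equals $O_p$ for $p\nmid\deg\varphi_1$. By Lemmas~\ref{lem:tatemod} and \ref{lem:principal}, $L_p=O_pv_p$ with $v_p\in K_p^*$. Let $\mathfrak{a}$ be the lattice with $\mathfrak{a}_p=O_pv_p^{-1}\subseteq O_p$ for $p\ne\ell$ and $\mathfrak{a}_\ell=O_\ell$. It is an invertible integral ideal prime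 to $\ell$, and $\ker\varphi_1=E[\mathfrak{a}]$. Hence $(E',\iota')\cong(E_\mathfrak{a},\iota_\mathfrak{a})$.

So $|\operatorname{Emb}(O)|=|\operatorname{Pic}(O)|$, and summing over $O$ gives the proposition.
\end{proof}

\begin{remark}
Surjectivity fails if $\ell$ is inert in $K$. The Frobenius $F:E\to E^{(\ell)}$ is $K$-linear for the conjugate embedding, so every $K$-linear isogeny $E\to E^{(\ell)}$ is $F\iota(x)$ with $x\in K^*$. Its degree $\ell\cdot Nx$ has odd $\ell$-adic valuation, whereas $\deg\varphi_\mathfrak{a}$ is prime to $\ell$.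
\end{remark}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{lemma}\label{lem:sigma}
Let $m>3$ be squarefree. Then $\Sigma_m=h(-m)$ if $-m\not\equiv1\pmod4$, $\Sigma_m=2h(-m)$ if $-m\equiv1\pmod8$, and $\Sigma_m=4h(-m)$ if $-m\equiv5\pmod8$.
\end{lemma}

\begin{proof}
If $-m\not\equiv1\pmod4$, then $\mathbb{Z}[\sqrt{-m}]$ is the maximal order. Otherwise the orders in question are $O_K$ and $\mathbb{Z}[\sqrt{-m}]$, of conductor $2$, both with unit group $\{\pm1\}$ as $m>3$. The class number formula for orders gives $|\operatorname{Pic}(\mathbb{Z}[\sqrt{-m}])|=h(-m)(2-\chi(2))$, where $\chi(2)=1$ if $2$ splits ($-m\equiv1\pmod 8$) and $\chi(2)=-1$ if $2$ is inert ($-m\equiv5\pmod8$).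
\end{proof}

Since $-7\ell\equiv\ell\pmod8$, the lemma gives the values of $\Sigma_{7\ell}$ in Theorem~\ref{thm:main}; for $m=\ell$ it gives the values of $\Sigma_\ell$ stated in Section~\ref{sec:intro}.

\begin{proof}[Proof of Theorem~\ref{thm:type}(b) and Theorem~\ref{thm:main}]
Propositions~\ref{prop:T} and \ref{prop:count}, with $m=7\ell$, give $|S|=\frac12\Sigma_{7\ell}$ for every $\ell>7$. By Lemma~\ref{lem:A}, $A_\ell=\frac14\Sigma_{7\ell}-\varepsilon_7-\varepsilon_3$. If $\ell\equiv2,3,4,5\pmod7$, then $N_6=A_\ell$ by Proposition~\ref{prop:N6}.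
\end{proof}

For the rest of Theorem~\ref{thm:type} we need the total number of supersingular $a$ and the number of supersingular $z$ in $\mathbb{F}_\ell$. The latter is found by the method of Section~\ref{sec:endo}, with the identity in place of $w$ and degree $\ell$ in place of $7\ell$. The difference is that the endomorphism no longer determines $C$.

\begin{proposition}\label{prop:R}
The number of supersingular $z\in\mathbb{F}_\ell^*$ is $\varepsilon_7\Sigma_\ell$, and none of them lies in $Z$.
\end{proposition}

\begin{proof}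
The last claim is in Lemma~\ref{lem:aut}. For supersingular $E$ put $N(E,C)=\{\nu\in\operatorname{End}(E):\deg\nu=\ell,\ \nu(C)=C\}$. By Lemma~\ref{lem:insep}, an endomorphism of degree $\ell$ is $\epsilon F$ with $\epsilon:E^{(\ell)}\to E$ an isomorphism. So $N(E,C)\ne\emptyset$ if and only if $(E^{(\ell)},F(C))\cong(E,C)$, that is, $z(E,C)\in\mathbb{F}_\ell$. Assume this; then $U(E,C)=\{\pm1\}$. If $\nu=\epsilon F$ and $\nu'=\epsilon'F$ lie in $N(E,C)$, then $\nu'=\alpha\nu$ with $\alpha=\epsilon'\epsilon^{-1}$ and $\alpha C=\alpha\nu C=\nu'C=C$, so $N(E,C)=\{\pm\nu\}$. By Lemma~\ref{lem:insep}, $\nu^2=\ell u$ with $u\in\operatorname{Aut}(E)$; from $\nu^2C=C$ we get $uC=C$, so $u=\pm1$, and $u=-1$ by Lemma~\ref{lem:sign}. The triples $(E,C,\nu)$ and $(E,C,-\nu)$ are not isomorphic, since $U(E,C)$ is central. Conversely, $\nu^2=-\ell$ implies $\deg\nu=\ell$. So twice the number sought is the number of classes of triples $(E,\nu,C)$ with $\nu^2=-\ell$ and $C$ a $\nu$-stable line in $E[7]$.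

By Proposition~\ref{prop:count} there are $\Sigma_\ell$ classes of pairs $(E,\nu)$. An automorphism of such a pair commutes with $\nu$, so it is a unit in an order of $\mathbb{Q}(\sqrt{-\ell})$, hence $\pm1$, and fixes every line. On $E[7]$ the characteristic polynomial of $\nu$ is $X^2+\ell$, which is separable modulo $7$. So the number of stable lines is its number of roots in $\mathbb{F}_7$, namely $1+(\frac{-\ell}{7})=1-(\frac{\ell}{7})=2\varepsilon_7$. Hence there are $2\varepsilon_7\Sigma_\ell$ triples.
\end{proof}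

\begin{proof}[Proof of Theorem~\ref{thm:type}(a), (c), (d)]
(a) The polynomial $J_\ell$ is monic of degree $n$ (the term $i=n$). Write $j_7=G/D$ with $G=(x^2-x+1)^3g_6^3$ of degree $24$ and $D=x^7(x-1)^7q$ of degree $17$. Then $D^nJ_\ell(G/D)$ is a polynomial of degree at most $24n$, congruent to $G^n$ modulo $D$; as $G(0)=1$ and $D(0)=0$, its value at $0$ is $1$. So $\hat H_{7,\ell}(0)=1$, $\hat H_{7,\ell}\neq0$, and $\deg\hat H_{7,\ell}\le8r+12s+24n=2(\ell-1)$, because $\ell=12n+1+4r+6s$ (for $\ell\equiv1,5,7,11\pmod{12}$ the pair $(r,s)$ is $(0,0),(1,0),(0,1),(1,1)$). By Lemma~\ref{lem:tate} the supersingular $a$ correspond to the classes of pairs $(E,P)$ with $E$ supersingular. By (F2), $\operatorname{Aut}(E)$ acts freely on the $48$ points of order $7$, so the mass formula gives $\sum_E48/|\operatorname{Aut}(E)|=2(\ell-1)$ classes. By \eqref{eq:H} these are $2(\ell-1)$ distinct roots of $\hat H_{7,\ell}$. So the degree is $2(\ell-1)$, the roots are simple, and they are exactly the supersingular $a$.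

(c) By (a), the irreducible factors correspond to the Frobenius orbits of supersingular $a$. The fibers over $Z$ are the two roots of $x^2-x+1$; they are supersingular if and only if $\varepsilon_3=1$, and then $x^2-x+1$ is irreducible since $-3$ is a nonsquare. By Lemma~\ref{lem:orbits} and Proposition~\ref{prop:R}, each of the $\varepsilon_7\Sigma_\ell$ supersingular $z\in\mathbb{F}_\ell$ gives one orbit of size $3$, the roots of $q(x)-z(x^2-x)$, and all remaining orbits have size $6$. Comparing degrees gives the number of sextics, and $N_6=A_\ell$ is Proposition~\ref{prop:N6}.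

(d) By Lemma~\ref{lem:orbits}, $a^{\ell^2}=a$ for all supersingular $a$, so all factors have degree at most $2$. We claim that $a\in\mathbb{F}_\ell$ if and only if $z(a)\in\mathbb{F}_\ell$. One direction holds because $z$ has coefficients in $\mathbb{F}_\ell$. If $z(a)\in\mathbb{F}_\ell$, then $z(a)\notin Z$, and $x\mapsto x^\ell$ permutes the three-element fiber and commutes with the $3$-cycle $\sigma$. So it acts as a power of $\sigma$; its square is trivial, so it is trivial. By Proposition~\ref{prop:R} there are $3\varepsilon_7\Sigma_\ell$ linear factors, and (a) gives the number of quadratics.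

Suppose that $t\in\mathbb{F}_\ell$ and that $f_7(x,t)$ divides $\hat H_{7,\ell}$ and is a product of three distinct irreducible quadratics. Then $t\neq0$, since $f_7(x,0)=(x^2-x+1)^3$. The roots are supersingular and not in $\mathbb{F}_\ell$, so by the claim the values $z_1,z_2$ in \eqref{eq:f7} are supersingular and not in $\mathbb{F}_\ell$; thus $t\in\mathcal{A}_\ell$. Conversely, if $t\in\mathcal{A}_\ell$, then $z_1\ne z_2$ lie outside $Z$ and $\mathbb{F}_\ell$, so by \eqref{eq:f7} and Lemma~\ref{lem:z} the polynomial $f_7(x,t)$ has six distinct supersingular roots, all in $\mathbb{F}_{\ell^2}\setminus\mathbb{F}_\ell$. So it divides $\hat H_{7,\ell}$ and is a product of three distinct irreducible quadratics.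
\end{proof}

\begin{thebibliography}{9}

\bibitem{Morton}
Patrick Morton, \emph{The Hasse invariant of the Tate normal form $E_7$ and the supersingular polynomial for the Fricke group $\Gamma_0^*(7)$}, arXiv:2206.09801 (2022).

\end{thebibliography}
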